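\title{Automatic irrational numbers are $S$-numbers}

\begin{abstract}
We prove Becker's conjecture that every irrational real number whose $b$-adic expansion is generated by a finite automaton is an $S$-number in Mahler's classification. More precisely, for such a number $\xi$ there is an integer $\kappa\ge2$ with $n\le w_n(\xi)\le\kappa^2(2n-1)+2n-2$ for all $n\ge1$. The proof compares a given polynomial of degree $n$ with a family of auxiliary polynomials of degree $2n-1$ whose logarithmic heights grow geometrically. The whole family is the specialization of one polynomial over a field of $\ell$-adically interpolated sequences, and factorization over that field gives the coprimality that the comparison needs. The same method gives a linear bound for $w_n$ at the values of Mahler functions over a number field at algebraic points.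
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Mahler's classification}
The height $H(P)$ of a polynomial $P\in\mathbb Z[T]$ is the maximum of the absolute values of its coefficients. For a real number $\xi$ and an integer $n\ge1$, let $w_n(\xi)$ be the supremum of the real numbers $\omega$ for which infinitely many $P\in\mathbb Z[T]$ of degree at most $n$ satisfy
\[
0<|P(\xi)|\le H(P)^{-\omega}.
\]
For $n=1$ this measures how well $\xi$ is approximated by rational numbers; in general it measures how close $\xi$ comes to being a root of an integer polynomial of degree at most $n$.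

The box principle gives
\begin{equation}\label{eq:box}
w_n(\xi)\ge n\qquad\text{for every transcendental real }\xi .
\end{equation}
Indeed, the $(H+1)^{n+1}$ polynomials of degree at most $n$ with coefficients in $\{0,\dots,H\}$ take at $\xi$ values in an interval of length $O(H)$. Two of these values differ by $O(H^{-n})$, so there is a nonzero $P$ with $H(P)\le H$ and $|P(\xi)|\le cH^{-n}\le cH(P)^{-n}$, where $c$ depends only on $n$ and $\xi$. The value $P(\xi)$ is not zero because $\xi$ is transcendental, and it tends to $0$ as $H\to\infty$, so infinitely many $P$ occur. Thus $n$ is the natural unit for $w_n$, and one sets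
\[
w(\xi)=\limsup_{n\to\infty}\frac{w_n(\xi)}{n}.
\]
The number $\xi$ is an \emph{$A$-number} if $w(\xi)=0$, an \emph{$S$-number} if $0<w(\xi)<\infty$, a \emph{$T$-number} if $w(\xi)=\infty$ and $w_n(\xi)<\infty$ for every $n$, and a \emph{$U$-number} if $w_n(\xi)=\infty$ for some $n$. The $A$-numbers are exactly the real algebraic numbers (Wirsing), and almost all real numbers, with respect to Lebesgue measure, are $S$-numbers (Mahler).

\subsection*{Automatic numbers}
Let $k\ge2$. A sequence $\mathbf a=(a_n)_{n\ge0}$ with values in a finite set is \emph{$k$-automatic} if there is a deterministic finite automaton with output that reads the base-$k$ digits of $n$ and outputs $a_n$. A real number $\xi$ is \emph{automatic} if there are integers $b\ge2$, $k\ge2$ and a $k$-automatic sequence $\mathbf a$ with values in $\{0,1,\dots,b-1\}$ such that $\xi$ differs by an integer from $\sum_{n\ge0}a_nb^{-n}$. No automatic irrational number is an $A$-number (Adamczewski and Bugeaud). In which of the three remaining classes do these numbers lie? We take the following statement from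 \cite{AC}.

\medskip
\noindent\textbf{Conjecture} (Becker)\textbf{.} \emph{Automatic irrational real numbers are all $S$-numbers.}
\medskip

Measure theory says nothing here, since there are only countably many automata, and automatic numbers can be far from typical: we shall see in Section~\ref{sec:example} that $w_1$ takes arbitrarily large values on them. But the same example shows that the good approximations come from the self-similarity $n\mapsto kn$ of the digit sequence, so that they occur at heights whose logarithms grow geometrically, with a fixed ratio. A supply of approximations without long gaps prevents the existence of much better ones, and this suggests that all $w_n(\xi)$ are finite. To exclude $T$-numbers as well, one needs a bound that is linear in $n$.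

\begin{theorem}\label{thm:main}
Let $\xi$ be an automatic irrational real number, given by a $k$-automatic sequence $\mathbf a$ in base $b$. There is an integer $\kappa\ge2$, a power of $k$ depending only on $\mathbf a$ and $b$, such that for every $n\ge1$
\[
n\le w_n(\xi)\le\kappa^2(2n-1)+2n-2 .
\]
Hence $1\le w(\xi)\le2(\kappa^2+1)$, and $\xi$ is an $S$-number.
\end{theorem}

So the conjecture holds. By \eqref{eq:box} the linear order of growth in $n$ is optimal, and by Proposition~\ref{prop:example} below no upper bound can depend on $k$ and $n$ alone.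

The proof uses the automaton only through a functional equation for generating series, and it applies to all solutions of such equations. For complex $\xi$ we define $w_n(\xi)$ in the same words as above.

\begin{theorem}\label{thm:mahler}
Let $\mathbb K\subset\mathbb C$ be a number field, $k\ge2$, and let $F=(F_1,\dots,F_{m_0})^T$ be a column of power series in $\mathbb K[[z]]$, convergent near $0$, with $F(z)=A^0(z)F(z^k)$ for some $A^0\in M_{m_0}(\mathbb K(z))$; thus each $F_t$ extends meromorphically to $|z|<1$. Let $\alpha$ be algebraic, $0<|\alpha|<1$, not a pole of $F_1$, and let $\xi=F_1(\alpha)$. Then there is a constant $C$ with $w_n(\xi)\le Cn$ for all $n\ge1$. In particular, if $\xi$ is real, it is either algebraic or an $S$-number.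
\end{theorem}

\subsection*{Plan}
Section~\ref{sec:example} treats one number in degree one by hand and isolates the two ingredients of the proof: a family of polynomials with small values at $\xi$, and the coprimality of one member of the family with a given polynomial. Section~\ref{sec:tools} collects elementary tools. Sections~\ref{sec:rep}--\ref{sec:aux} build the two ingredients over a number field $\mathbb K$, once for both theorems; a reader interested only in Theorem~\ref{thm:main} may take $\mathbb K=\mathbb Q$ and $\alpha=1/b$ throughout. The theorems are proved in Sections~\ref{sec:proof1} and~\ref{sec:proof2}.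

\section{A lacunary series, by hand}\label{sec:example}

Fix $b,k\ge2$, $M\ge1$, and put $\kappa=k^M$ and $\xi_M=\sum_{j\ge0}b^{-\kappa^j}$. The digit $a_n$ is $1$ exactly when the base-$k$ expansion of $n$ is a $1$ followed by a number of zeros divisible by $M$, and an automaton can count zeros modulo $M$; so $\xi_M$ is automatic, with this $k$. It is irrational because its expansion has infinitely many ones separated by longer and longer blocks of zeros.

\begin{proposition}\label{prop:example}
We have $\kappa-1\le w_1(\xi_M)\le\kappa^2$. In particular $w_n(\xi_M)\ge k^M-1$ for all $n$ and $M$, so no upper bound for $w_n$ on irrational numbers given by $k$-automatic sequences can depend on $k$ and $n$ alone.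
\end{proposition}

\begin{proof}
Write $\xi=\xi_M$, $H_j=b^{\kappa^j}$, $t_j=\sum_{i\le j}H_i^{-1}$ and $Q_j(T)=H_j(T-t_j)$. Then $H_{j+1}=H_j^\kappa$, the polynomial $Q_j$ has integer coefficients, its height is $H_j$ because $t_j<1$, and
\[
0<Q_j(\xi)=H_j\sum_{i>j}H_i^{-1}\le 2H_jH_{j+1}^{-1}=2H_j^{1-\kappa}.
\]
This gives $w_1(\xi)\ge\kappa-1$.

For the upper bound let $p=xT-y\in\mathbb Z[T]$ with $x\ne0$ and height $H>b/4$. Let $j$ be the least index with $H_j\ge4H$. Then $j\ge1$ and $H_{j-1}<4H$, so $H_{j+1}<(4H)^{\kappa^2}$. Since $t_j\ne t_{j+1}$, the root $y/x$ of $p$ differs from $t_i$ for some $i\in\{j,j+1\}$. Then $H_ip(\xi)-xQ_i(\xi)=H_i(xt_i-y)$ is a nonzero integer, so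
\[
1\le H_i|p(\xi)|+2HH_i^{1-\kappa}\le H_i|p(\xi)|+\tfrac12 ,
\]
because $H_i^{1-\kappa}\le H_i^{-1}\le(4H)^{-1}$. Hence $|p(\xi)|\ge\frac12(4H)^{-\kappa^2}$, and $w_1(\xi)\le\kappa^2$.
\end{proof}

The bounded ratio $\log H_{j+1}/\log H_j$ is what makes the upper bound work. For $\sum_{j\ge1}b^{-j!}$ the same truncation gives polynomials of height $H_j=b^{j!}$ with value at most $2H_j^{-j}$, so that $w_1=\infty$.

\subsection*{What is needed in degree $n$}
Suppose we have polynomials $Q_i\in\mathbb Z[T]$ of degree at most $\delta\ge n$, with $H(Q_i)\approx e^{X_i}$, $X_{i+1}=\kappa X_i$, and $|Q_i(\xi)|\approx e^{-\delta X_i}$, the quality given by the box principle. Let $p$ be irreducible of degree $n$ and height $H$. If $p$ and $Q_i$ are coprime, their resultant is a nonzero integer, which replaces $H_i(xt_i-y)$ above, and Lemma~\ref{lem:res} below gives, up to constants,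
\[
1\le|p(\xi)|\,H^{\delta-1}e^{nX_i}+H^{\delta}e^{-(\delta-n+1)X_i}.
\]
The second term is small as soon as $X_i$ exceeds $x=\frac{\delta}{\delta-n+1}\log H$. If one of two consecutive $Q_i$ is always coprime to $p$, we find a suitable $X_i$ in $[x,\kappa^2x]$, and the first term then bounds $|p(\xi)|$ below by $H^{-w}$ with
\[
w\approx\kappa^2\frac{n\delta}{\delta-n+1}+\delta-1 .
\]
The choice $\delta=n$ gives a bound quadratic in $n$, which excludes $U$-numbers only. The choice $\delta=2n-1$ gives $\kappa^2(2n-1)+2n-2$, the bound of Theorem~\ref{thm:main}, and it is the largest $\delta$ for which a polynomial of degree $\delta$ cannot have two factors of degree $n$.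

The box principle itself supplies polynomials of this quality at every height, for every $\xi$. They are useless: when $p(\xi)$ is very small, nothing prevents them from being multiples of $p$. Coprimality has to come from structure. Consider again degree one, with $Q_i=u_iT-v_i$. Consecutive $Q_i$ have the same root exactly when $e_i=u_iv_{i+1}-u_{i+1}v_i$ vanishes. Suppose $(u_i)$ and $(v_i)$ lie in a shift-stable ring of sequences in which every nonzero element has only finitely many zero terms. Then either $e_i\ne0$ for all large $i$, as in the example, or $e_i=0$ for all $i$; in the second case the root is eventually one fixed rational number, and $Q_i$ is coprime to every $p$ that has a different root. Sections~\ref{sec:padic} and~\ref{sec:field} construct such a ring and extend this dichotomy to all degrees, and Section~\ref{sec:aux} constructs the $Q_i$ with coefficients in it.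

\section{Resultants, irreducible factors, heights}\label{sec:tools}

Let $p,Q\in\mathbb C[T]$ have degrees $n\ge1$ and $\delta'\ge0$. The resultant $\operatorname{Res}(p,Q)$ is the determinant of the square matrix of size $n+\delta'$ whose rows are the coefficient vectors of $T^ap$ $(0\le a<\delta')$ and $T^aQ$ $(0\le a<n)$ in the basis $T^{n+\delta'-1},\dots,T,1$. It is nonzero if and only if $p$ and $Q$ are coprime. Let $\|Q\|$ be the maximum of $1$ and the absolute values of the coefficients of $Q$; for nonzero $Q\in\mathbb Z[T]$ this is $H(Q)$.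

\begin{lemma}\label{lem:res}
Let $\xi\in\mathbb C$, $n,\delta\ge1$. For $p,Q\in\mathbb C[T]$ with $\deg p=n$, $Q\ne0$, $\deg Q\le\delta$,
\[
|\operatorname{Res}(p,Q)|\le c\,\bigl(|p(\xi)|\,\|p\|^{\delta-1}\|Q\|^n+|Q(\xi)|\,\|p\|^{\delta}\|Q\|^{n-1}\bigr),\qquad c=(n+\delta)!\max(1,|\xi|)^{n+\delta}.
\]
\end{lemma}

\begin{proof}
Let $\delta'=\deg Q$. Add to the last column $\xi^j$ times the column of $T^j$, for all $j\ge1$. The determinant is unchanged and the last column now consists of the numbers $\xi^ap(\xi)$ $(0\le a<\delta')$ and $\xi^aQ(\xi)$ $(0\le a<n)$. Expand along it. The minor of an entry $\xi^ap(\xi)$ has $\delta'-1$ rows from $p$ and $n$ rows from $Q$, so it is at most $(n+\delta'-1)!\,\|p\|^{\delta-1}\|Q\|^n$; the minor of an entry $\xi^aQ(\xi)$ has $\delta'$ rows from $p$ and $n-1$ from $Q$, so it is at most $(n+\delta'-1)!\,\|p\|^\delta\|Q\|^{n-1}$. There are $n+\delta'$ entries.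
\end{proof}

Coprimality with a given polynomial $p$ is easiest to arrange when $p$ is irreducible, and this case suffices. We call $p\in\mathbb Z[T]$ \emph{primitive irreducible} if its coefficients have greatest common divisor $1$ and it is irreducible over $\mathbb Q$.

\begin{lemma}\label{lem:irred}
Let $\xi\in\mathbb C$, $n\ge1$, $w>0$, $H_1\ge1$. Suppose $|p(\xi)|>H(p)^{-w}$ for every primitive irreducible $p$ with $1\le\deg p\le n$ and $H(p)\ge H_1$. Then $w_n(\xi+t)\le w$ for every $t\in\mathbb Z$.
\end{lemma}

\begin{proof}
Recall that the Mahler measure $\mathcal M(P)=|c|\prod_j\max(1,|\theta_j|)$ of $P=c\prod_j(T-\theta_j)$ is multiplicative and satisfies $H(P)\le2^{\deg P}\mathcal M(P)$ and $\mathcal M(P)\le\sqrt{\deg P+1}\,H(P)$. Let $P\in\mathbb Z[T]$ have degree at most $n$ and $P(\xi)\ne0$. Write $P=c\prod_jp_j$ with $c$ a nonzero integer and $p_j$ primitive irreducible of positive degree. Then $\prod_jH(p_j)\le2^n\mathcal M(P)\le2^n\sqrt{n+1}\,H(P)$. The at most $n$ factors with $H(p_j)<H_1$ belong to a finite set and do not vanish at $\xi$, so the product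 of their absolute values at $\xi$ is at least a constant $c_0>0$. The other factors contribute at least $\prod_jH(p_j)^{-w}$. Hence $|P(\xi)|\ge c'H(P)^{-w}$ with $c'>0$ independent of $P$. Since $P(T+t)$ has height at most $(n+1)(1+|t|)^nH(P)$, an inequality of the same form holds at $\xi+t$. For $\omega>w$ it follows that $0<|P(\xi+t)|\le H(P)^{-\omega}$ forces $H(P)$ to be bounded.
\end{proof}

\subsection*{Heights}
Let $\mathbb K\subset\mathbb C$ be a number field of degree $\nu$. For each place $v$ let $|\cdot|_v$ extend the usual real or $p$-adic absolute value of $\mathbb Q$ and let $\nu_v$ be the local degree. The (absolute logarithmic) height of a vector $x=(x_1,\dots,x_l)\in\mathbb K^l$ is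
\[
h(x)=\frac1\nu\sum_v\nu_v\log\max(1,|x_1|_v,\dots,|x_l|_v),
\]
and the height of a polynomial is that of its coefficient vector. We use four facts.
\begin{itemize}
\item[(H1)] For $x\in\mathbb K^\times$ and $j\ge0$, $h(x^j)=jh(x)$, and $h(1/x)=h(x)$ by the product formula.
\item[(H2)] Every term of the sum is nonnegative, so $\max_t|x_t|\le e^{\nu h(x)}$ in the given embedding $\mathbb K\subset\mathbb C$. With (H1), $|x|\ge e^{-\nu h(x)}$ for $x\in\mathbb K^\times$.
\item[(H3)] Let $G$ be a vector of polynomials over $\mathbb K$ in several groups of variables, of degree at most $d_j$ in the $j$-th group. Then $h(G(x^{(1)},x^{(2)},\dots))\le\sum_jd_jh(x^{(j)})+O(1)$ with a constant depending only on $G$. (At each place the entries are bounded by $c_v\prod_j\max(1,|x^{(j)}|_v)^{d_j}$, with $c_v\ge1$ and $c_v=1$ for all but finitely many $v$.)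
\item[(H4)] If $x\in\mathbb Q^l$ has least common denominator $\Delta$, then the finite places contribute $\log\Delta$, so $h(x)=\log\max(\Delta,\Delta|x_1|,\dots,\Delta|x_l|)$. In particular $h(1/b)=\log b$, and $h(p)=\log H(p)$ for nonzero $p\in\mathbb Z[T]$.
\end{itemize}

\section{Mahler representations}\label{sec:rep}

From here to Section~\ref{sec:aux}, $\mathbb K\subset\mathbb C$ is a number field of degree $\nu$ with ring of integers $\mathcal O_{\mathbb K}$, $k\ge2$, $\alpha\in\mathbb K$ with $0<|\alpha|<1$, and $\rho_r=\alpha^{k^r}$. The points $\rho_r$ are distinct and tend to $0$, so a nonzero polynomial vanishes at only finitely many of them.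

In the example with $M=1$, put $\phi(z)=\sum_jz^{k^j}$ and $\alpha=1/b$. Then $\xi_1=\phi(\rho_r)+t_{r-1}$ for every $r\ge1$: the number is a rational linear combination of values of the fixed functions $\phi$ and $1$ at points that tend to $0$ very fast. This is the general form.

\begin{definition}\label{def:rep}
A \emph{Mahler representation} of $\xi\in\mathbb C$ consists of a column $f\in\mathbb K[[z]]^m$ convergent in a disk $|z|<\varrho$; a matrix $A=\tilde A/u$ with $\tilde A\in M_m(\mathcal O_{\mathbb K}[z])$, $u\in\mathcal O_{\mathbb K}[z]$, such that $g=u\det\tilde A\ne0$ and $f(z)=A(z)f(z^k)$; an index $r_0$ such that $|\rho_r|<\varrho$ and $u(\rho_r)\ne0$ for $r\ge r_0$; and a row $\lambda^{(r_0)}\in\mathbb K^m$ with $\xi=\lambda^{(r_0)}f(\rho_{r_0})$.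
\end{definition}

An identity between rational functions and convergent series, such as $f(z)=A(z)f(z^k)$, holds at every point of the disk where the denominators do not vanish. So, putting $\lambda^{(r+1)}=\lambda^{(r)}A(\rho_r)$, we have
\begin{equation}\label{eq:rep}
\xi=\lambda^{(r)}f(\rho_r)\qquad(r\ge r_0).
\end{equation}

\begin{lemma}\label{lem:size}
There is $c>0$ with $h(\lambda^{(r)})\le ck^r$ for all $r\ge r_0$.
\end{lemma}

\begin{proof}
Let $d_0$ bound the degrees of $u$ and of the entries of $\tilde A$. Apply (H3) to $\lambda^{(r+1)}=u(\rho_r)^{-1}\lambda^{(r)}\tilde A(\rho_r)$, with the groups $u(\rho_r)^{-1}$, $\lambda^{(r)}$, $\rho_r$. By (H1) and (H3), $h(u(\rho_r)^{-1})\le d_0k^rh(\alpha)+O(1)$, so $h(\lambda^{(r+1)})\le h(\lambda^{(r)})+2d_0k^rh(\alpha)+O(1)$. Sum over $r$.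
\end{proof}

The condition $g\ne0$ says that $A$ is invertible; it will be needed to make the recursion for $\lambda^{(r)}$ periodic modulo a prime. It can be arranged by discarding redundant functions.

\begin{lemma}\label{lem:basis}
Let $F\in\mathbb K[[z]]^{m_0}$ be nonzero with $F(z)=A^0(z)F(z^k)$, $A^0\in M_{m_0}(\mathbb K(z))$. Let $f=(f_1,\dots,f_m)^T$ consist of entries of $F$ that form a basis of the $\mathbb K(z)$-span of all entries. Then $F=\Omega f$ with a matrix $\Omega$ over $\mathbb K(z)$, and $f(z)=A(z)f(z^k)$ with $A\in GL_m(\mathbb K(z))$.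
\end{lemma}

\begin{proof}
The existence of $\Omega$ is the definition of a basis. Then $F(z)=A^0(z)\Omega(z^k)f(z^k)$, and $A$ consists of the rows of $A^0(z)\Omega(z^k)$ that correspond to the entries of $f$. If a row $y\in\mathbb K(z)^m$ satisfies $yA=0$, then $y(z)f(z)=y(z)A(z)f(z^k)=0$, so $y=0$ by linear independence.
\end{proof}

\begin{proposition}\label{prop:autorep}
Let $\mathbf a$ be a nonzero $k$-automatic sequence with values in $\{0,\dots,b-1\}$. Then $\xi=\sum_na_nb^{-n}$ has a Mahler representation with $\mathbb K=\mathbb Q$, $\alpha=1/b$.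
\end{proposition}

\begin{proof}
The $k$-kernel of $\mathbf a$ is the set of subsequences $(a_{k^in+j})_{n\ge0}$ with $i\ge0$, $0\le j<k^i$. It is finite because $\mathbf a$ is $k$-automatic (Eilenberg; see \cite[Thm.~6.6.2]{AS}). Let $\mathbf a^{(1)}=\mathbf a,\dots,\mathbf a^{(m_0)}$ be its elements and $F_t(z)=\sum_na^{(t)}_nz^n$, convergent for $|z|<1$. Splitting $n$ by its residue modulo $k$ gives $F_t(z)=\sum_{j<k}z^j\sum_na^{(t)}_{kn+j}z^{kn}$, and each $(a^{(t)}_{kn+j})_n$ is again in the kernel. So $F(z)=A^0(z)F(z^k)$ with $A^0$ a matrix over $\mathbb Z[z]$. Take $f,\Omega,A=\tilde A/u$ from Lemma~\ref{lem:basis}, and $r_0$ such that $\Omega$ is regular at $\rho_{r_0}$ and $u(\rho_r)\ne0$ for $r\ge r_0$. With $e_1=(1,0,\dots,0)$,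
\[
\xi=e_1F(\rho_0)=e_1A^0(\rho_0)\cdots A^0(\rho_{r_0-1})\,\Omega(\rho_{r_0})\,f(\rho_{r_0}),
\]
which defines $\lambda^{(r_0)}\in\mathbb Q^m$. We use $A^0$ rather than $A$ for the first $r_0$ steps because $A^0$ has no poles.
\end{proof}

\begin{example}\label{ex:TM}
The Thue--Morse sequence is defined by $a_0=0$, $a_{2n}=a_n$, $a_{2n+1}=1-a_n$. With $f_1=\sum a_nz^n$ and $f_2=\sum(1-a_n)z^n$ we get $f_1(z)=f_1(z^2)+zf_2(z^2)$ and $f_2(z)=zf_1(z^2)+f_2(z^2)$. So $\sum a_nb^{-n}$ has the Mahler representation $A=\left(\begin{smallmatrix}1&z\\z&1\end{smallmatrix}\right)$, $u=1$, $g=1-z^2$, $r_0=0$, $\lambda^{(0)}=(1,0)$.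
\end{example}

\section{Good primes and interpolation}\label{sec:padic}

Fix a Mahler representation of $\xi$. We want a ring of sequences that contains $(\rho_r)_r$ and the coordinates of $(\lambda^{(r)})_r$, and in which nonzero elements have finitely many zero terms. As it stands this is impossible. For $f_1=\sum_jz^{k^{2j}}$, $f_2=\sum_jz^{k^{2j+1}}$, $f_3=1$ we have $f_1(z)=f_2(z^k)+z$ and $f_2(z)=f_1(z^k)$, and starting from $\lambda^{(0)}=(1,0,0)$ the first coordinate of $\lambda^{(r)}$ is alternately $1$ and $0$. One must restrict $r$ to an arithmetic progression $s+Mi$; this is the origin of $\kappa=k^M$. Along a suitable progression the sequences turn out to be $\ell$-adic analytic functions of $i$, and such functions have finitely many zeros.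

The recursion $(z,\lambda)\mapsto(z^k,\lambda A(z))$ can be interpolated once some iterate of it is congruent to the identity modulo a prime, near the starting point. For this the residue of $\rho_s$ must be periodic under $x\mapsto x^k$, which holds when its order is prime to $k$, and $A$ must be regular and invertible along the cycle. Order $1$ is not always available, since $g(1)$ may vanish, as in Example~\ref{ex:TM}. We use a prime order $q$.

\begin{definition}\label{def:good}
A prime ideal $\mathfrak l$ of $\mathcal O_{\mathbb K}$, above the rational prime $\ell$, is \emph{good} if there are a prime number $q\nmid k$ and an index $s\ge r_0$ such that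
\begin{itemize}
\item[(G1)] $\ell\ge3$, $\ell\nmid k$, and $\mathfrak l$ is unramified over $\mathbb Q$;
\item[(G2)] $\alpha$ is a unit at $\mathfrak l$, and $\rho_s\bmod\mathfrak l$ has multiplicative order $q$;
\item[(G3)] $g(\rho_r)$ is a unit at $\mathfrak l$ for all $r\ge s$.
\end{itemize}
\end{definition}

Let $\Phi_q=1+z+\dots+z^{q-1}$, whose roots are the primitive $q$-th roots of unity. As $g$ has finitely many zeros, $\Phi_q$ is coprime to $g$ in $\mathbb K[z]$ for all but finitely many primes $q$. For such $q$, clearing denominators in a B\'ezout identity gives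
\begin{equation}\label{eq:R}
R=U\Phi_q+Vg,\qquad U,V\in\mathcal O_{\mathbb K}[z],\quad0\ne R\in\mathcal O_{\mathbb K}.
\end{equation}

\begin{lemma}\label{lem:G3}
Let $q\nmid k$ and $R$ be as in \eqref{eq:R}. If \textup{(G2)} holds and $\mathfrak l\nmid R$, then \textup{(G3)} holds.
\end{lemma}

\begin{proof}
For $r\ge s$ the residue $x$ of $\rho_r=\rho_s^{k^{r-s}}$ has order $q$, because $q\nmid k$. So $x^q=1$, $x\ne1$, and $\Phi_q(x)=0$. By \eqref{eq:R}, $V(x)g(x)=R\bmod\mathfrak l$ is not zero.
\end{proof}

\begin{proposition}\label{prop:zsig}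
If $\mathbb K=\mathbb Q$ and $\alpha=1/b$ with an integer $b\ge2$, a good prime exists.
\end{proposition}

\begin{proof}
Fix $q\nmid k$ and $R\in\mathbb Z$ as in \eqref{eq:R}, and choose $s\ge\max(1,r_0)$ with $qk^s\ge\max(7,|R|)$. By Zsigmondy's theorem, for every $N_0\ge7$ there is a prime $\ell$ that divides $b^{N_0}-1$ and no $b^j-1$ with $1\le j<N_0$; that is, $\ell\nmid b$ and $b$ has order exactly $N_0$ modulo $\ell$. Take $N_0=qk^s$. Then $N_0\mid\ell-1$, so $\ell>qk^s$. Hence $\ell\ge3$, $\ell>k$ (as $s\ge1$) and $\ell>|R|>0$, which gives (G1) and $\ell\nmid R$. The residue of $\rho_s=b^{-k^s}$ has order $qk^s/k^s=q$, which is (G2), and (G3) follows from Lemma~\ref{lem:G3}.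
\end{proof}

Now fix a good prime $\mathfrak l$, with $q$ and $s$. Let $\mathbb K_{\mathfrak l}\supset\mathbb K$ be the completion and $\mathcal O$ its valuation ring; for $\mathbb K=\mathbb Q$ these are $\mathbb Q_\ell$ and $\mathbb Z_\ell$. Since $\mathfrak l$ is unramified, the maximal ideal of $\mathcal O$ is $\ell\mathcal O$, and $\mathcal O/\ell\mathcal O$ is a finite field. By (G2), $q$ divides the order of its multiplicative group, so $q\ne\ell$. By (G3), $u(\rho_r)$ and $\det\tilde A(\rho_r)$ are units of $\mathcal O$, so $A(\rho_r)\in GL_m(\mathcal O)$ for $r\ge s$.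

\begin{lemma}\label{lem:M}
There is $M\ge1$ with $k^M\equiv1\bmod q\ell$ and $A(\rho_s)A(\rho_{s+1})\cdots A(\rho_{s+M-1})\equiv I\bmod\ell$.
\end{lemma}

\begin{proof}
As $k$ is prime to $q\ell$, there is $M_1\ge1$ with $k^{M_1}\equiv1\bmod q\ell$. For $r\ge s$ we have $\rho_r^q\equiv1$, hence $\rho_{r+M_1}=\rho_r^{k^{M_1}}\equiv\rho_r$ and $A(\rho_{r+M_1})\equiv A(\rho_r)\bmod\ell$. Let $M_2$ be the order of $A(\rho_s)\cdots A(\rho_{s+M_1-1})$ in the finite group $GL_m(\mathcal O/\ell\mathcal O)$, and take $M=M_1M_2$.
\end{proof}

Fix such an $M$ and put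
\[
\kappa=k^M,\quad B(z)=A(z)A(z^k)\cdots A(z^{k^{M-1}}),\quad z_i=\rho_{s+Mi},\quad\lambda_i=\lambda^{(s+Mi)},\quad L=-\log|z_0|>0 .
\]
Then $z_{i+1}=z_i^\kappa$, $\lambda_{i+1}=\lambda_iB(z_i)$, $B(z_0)\equiv I\bmod\ell$, and by \eqref{eq:rep}, Lemma~\ref{lem:size} and (H2) there is $c_1>0$ such that for all $i\ge0$
\begin{equation}\label{eq:orbit}
\xi=\lambda_if(z_i),\qquad|z_i|=e^{-L\kappa^i},\qquad h(\lambda_i)\le c_1\kappa^i,\qquad\max_t|\lambda_{i,t}|\le e^{\nu c_1\kappa^i}.
\end{equation}

\begin{example}
For the Thue--Morse representation with $b=k=2$ the prime $\ell=7$ is good with $q=3$, $s=0$: the residues of $\rho_0,\rho_1,\dots$ are $4,2,4,2,\dots$, of order $3$, and $g(4)\equiv-1$, $g(2)\equiv-3$. The matrices $A(z)$ have the common eigenvectors $(1,1)$ and $(1,-1)$ with eigenvalues $1+z$ and $1-z$, so $A(4)A(2)$ has eigenvalues $5\cdot3\equiv1$ and $(-3)(-1)=3$, and $3$ has order $6$ modulo $7$. Since $2^6\equiv1\bmod21$, we can take $M=12$ and $\kappa=2^{12}$.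
\end{example}

A power series over $\mathbb K_{\mathfrak l}$ is \emph{restricted} if its coefficients tend to $0$. Restricted series in $x$ form a ring $\mathbb K_{\mathfrak l}\langle x\rangle$ and converge on $\mathcal O$. Those with coefficients in $\mathcal O$, in one or several variables, form the ring $\mathcal O\langle x_1,\dots,x_l\rangle$, which is the $\ell$-adic completion of the polynomial ring; elements of it can be substituted into one another, compatibly with evaluation at points of $\mathcal O^l$.

\begin{lemma}\label{lem:interp}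
Each of the sequences $(z_i)_{i\ge0}$ and $(\lambda_{i,t})_{i\ge0}$, $1\le t\le m$, has the form $i\mapsto G(i)$ with $G\in\mathbb K_{\mathfrak l}\langle x\rangle$.
\end{lemma}

\begin{proof}
\emph{A coordinate on the residue disk of $z_0$.} The residue of $z_0$ is a simple root of $X^q-1$ because $q\ne\ell$. By Hensel's lemma there is $\omega\in\mathcal O$ with $\omega^q=1$ and $\omega\equiv z_0\bmod\ell$, and $\omega^\kappa=\omega$ because $\kappa\equiv1\bmod q$. Write $z=\omega(1+\ell y)$. Then $z^\kappa=\omega(1+\ell\theta(y))$ with
\[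
\theta(y)=\frac{(1+\ell y)^\kappa-1}{\ell}=\kappa y+\binom\kappa2\ell y^2+\cdots\in\mathcal O[y],
\]
and $\theta(y)\equiv y\bmod\ell$ because $\kappa\equiv1\bmod\ell$. Define $y_0\in\mathcal O$ by $z_0=\omega(1+\ell y_0)$ and $y_{i+1}=\theta(y_i)$; then $z_i=\omega(1+\ell y_i)$.

\emph{The matrix.} Let $0\le j<M$. For $\pi\in\mathcal O_{\mathbb K}[z]$, the polynomial $\pi(\omega^{k^j}(1+\ell y)^{k^j})\in\mathcal O[y]$ is congruent modulo $\ell$ to the constant $\pi(\rho_{s+j})$, since $\omega^{k^j}\equiv z_0^{k^j}=\rho_{s+j}$. For $\pi=u$ the constant is a unit, so the polynomial has the form $u_j(1-\ell\pi_j(y))$ with $u_j\in\mathcal O^\times$, $\pi_j\in\mathcal O[y]$, and its inverse $u_j^{-1}\sum_a\ell^a\pi_j^a$ lies in $\mathcal O\langle y\rangle$. Therefore $\hat B(y)=B(\omega(1+\ell y))$ has entries in $\mathcal O\langle y\rangle$ and $\hat B(y)\equiv B(z_0)\equiv I\bmod\ell$.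

\emph{Interpolation.} Let $\Lambda=(\Lambda_1,\dots,\Lambda_m)$ be indeterminates and $\mathcal T=\mathcal O\langle y,\Lambda\rangle$. The map $\Theta(y,\Lambda)=(\theta(y),\Lambda\hat B(y))$ has components in $\mathcal T$ and is congruent to the identity modulo $\ell$. So the $\mathcal O$-linear operator $\nabla\chi=\chi\circ\Theta-\chi$ maps $\mathcal T$ into $\ell\mathcal T$, and $\nabla^j\mathcal T\subset\ell^j\mathcal T$. Choose $c\ge0$ with $\ell^c\lambda_0\in\mathcal O^m$ and put $x_0=(y_0,\ell^c\lambda_0)$. Since $\Theta$ is linear in $\Lambda$, $\Theta^i(x_0)=(y_i,\ell^c\lambda_i)$. From $\chi\circ\Theta^i=(1+\nabla)^i\chi$ we get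
\[
\chi(\Theta^i(x_0))=\sum_{j\ge0}\binom ij(\nabla^j\chi)(x_0),\qquad(\nabla^j\chi)(x_0)\in\ell^j\mathcal O .
\]
The exponent of $\ell$ in $j!$ is at most $j/(\ell-1)\le j/2$, so the coefficients of the polynomial $\ell^j\binom xj$ have valuation at least $j/2$. Hence $G_\chi(x)=\sum_j(\nabla^j\chi)(x_0)\binom xj$ converges in $\mathbb K_{\mathfrak l}\langle x\rangle$ and interpolates $i\mapsto\chi(\Theta^i(x_0))$. The series $\omega(1+\ell G_y)$ and $\ell^{-c}G_{\Lambda_t}$ are the required ones.
\end{proof}

The last step is where $\ell\ge3$ is used: for $\ell=2$ and $j$ a power of $2$, the number $2^j/j!$ has valuation $1$.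

\section{A field of sequences and coprimality}\label{sec:field}

Let $\mathcal R$ be the set of sequences $\mathbf u=(u_i)_{i\ge0}$ of elements of $\mathbb K$ such that $u_i=G(i)$ for some $G\in\mathbb K_{\mathfrak l}\langle x\rangle$ and all $i$. It is a ring under termwise operations and contains $\mathbb K$ as the constant sequences. Strassman's theorem says that a nonzero $G\in\mathbb K_{\mathfrak l}\langle x\rangle$ has finitely many zeros in $\mathcal O$. Hence
\begin{equation}\label{eq:zeros}
\text{a nonzero element of }\mathcal R\text{ has only finitely many zero terms.}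
\end{equation}
In particular $\mathcal R$ is an integral domain. Let $\mathcal F$ be its field of fractions.

An element $\mathbf u=\mathbf v/\mathbf w$ of $\mathcal F$ has a value $\mathbf u(i)=v_i/w_i\in\mathbb K$ for all large $i$; two presentations give the same values as soon as both denominators are nonzero. Any finite set of identities in $\mathcal F$ involving sums and products therefore holds for the values at all large $i$, and by \eqref{eq:zeros} an element of $\mathcal F$ whose value is $0$ for infinitely many $i$ is $0$. For $P\in\mathcal F[T]$ we write $P(i)\in\mathbb K[T]$ for the polynomial of values; for large $i$ it has the same degree as $P$.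

The shift $S(u_i)_i=(u_{i+1})_i$ maps $\mathcal R$ to itself (replace $G(x)$ by $G(x+1)$), it is injective by \eqref{eq:zeros}, and so it extends to a field endomorphism of $\mathcal F$, acting on $\mathcal F[T]$ through the coefficients. We have $(S^jP)(i)=P(i+j)$ for large $i$.

\begin{lemma}\label{lem:shift}
Let $j\ge1$.
\begin{itemize}
\item[(a)] If $\mathbf u\in\mathcal F$ and $S^j\mathbf u=\mathbf u$, then $\mathbf u\in\mathbb K$.
\item[(b)] If $\Pi\in\mathcal F[T]$ is monic irreducible and $\Pi\notin\mathbb K[T]$, then $\Pi(i)$ and $\Pi(i+j)$ are coprime in $\mathbb K[T]$ for all large $i$.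
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\mathbf u(i+j)=\mathbf u(i)$ for large $i$, so some value $c\in\mathbb K$ is taken infinitely often, and $\mathbf u-c=0$.

(b) If $\Pi$ and $S^j\Pi$ are not coprime in $\mathcal F[T]$, then $\Pi\mid S^j\Pi$ because $\Pi$ is irreducible. Both are monic of the same degree, so $\Pi=S^j\Pi$, and $\Pi\in\mathbb K[T]$ by (a), contrary to the hypothesis. So $U\Pi+V\,S^j\Pi=1$ with $U,V\in\mathcal F[T]$, and $U(i)\Pi(i)+V(i)\Pi(i+j)=1$ for large $i$.
\end{proof}

This is the dichotomy of Section~\ref{sec:example}: an irreducible factor either is constant, and then meets only finitely many $p$, or moves away from itself. The specialization $\Pi(i)$ need not be irreducible, and two different factors of $P$ may well share roots at different indices; so we have to count the factors that are large enough to meet $p$.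

\begin{proposition}\label{prop:coprime}
Let $n,\delta\ge1$, let $P\in\mathcal F[T]$ be nonzero of degree at most $\delta$, and let $J$ be an integer with $J\ge\nu\lfloor\nu\delta/n\rfloor$. There are $H_0,i_0$ such that for every primitive irreducible $p\in\mathbb Z[T]$ of degree $n$ with $H(p)\ge H_0$ and every $i\ge i_0$, at least one of $P(i),P(i+1),\dots,P(i+J)$ is coprime to $p$. For $\mathbb K=\mathbb Q$ and $\delta=2n-1$ one can take $J=1$.
\end{proposition}

\begin{proof}
Factor $P=\mathbf c\prod_\Pi\Pi^{m_\Pi}$ with $0\ne\mathbf c\in\mathcal F$ and distinct monic irreducible $\Pi\in\mathcal F[T]$. Choose $i_0$ such that for $i\ge i_0$ this specializes to $P(i)=\mathbf c(i)\prod_\Pi\Pi(i)^{m_\Pi}$ with $\mathbf c(i)\ne0$, and such that Lemma~\ref{lem:shift}(b) holds for all factors $\Pi\notin\mathbb K[T]$ and all $1\le j\le J$. The factors $\Pi\in\mathbb K[T]$ have finitely many roots, and each root is a root of at most two primitive irreducible polynomials; let $H_0$ exceed their heights.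

Let $p$ be as in the statement. A root $\theta$ of $p$ has $[\mathbb K(\theta):\mathbb K]=[\mathbb K(\theta):\mathbb Q]/\nu\ge n/\nu$, so $p$ has at most $\nu$ monic irreducible factors $\tilde p$ over $\mathbb K$, each of degree at least $n/\nu$. If $P(i+j)$ is not coprime to $p$, then some $\tilde p$ divides some $\Pi(i+j)$. Here $\deg\Pi\ge n/\nu$, and $\Pi\notin\mathbb K[T]$ by the choice of $H_0$. The degrees of the $\Pi$ add up to at most $\delta$, so at most $\lfloor\nu\delta/n\rfloor$ of them have degree at least $n/\nu$, and at most $J$ pairs $(\Pi,\tilde p)$ can occur. If none of the $J+1$ polynomials were coprime to $p$, one pair would occur for two indices $i+j<i+j'$, and $\tilde p$ would divide both $\Pi(i+j)$ and $\Pi(i+j')$, against the choice of $i_0$.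
\end{proof}

By Lemma~\ref{lem:interp}, the sequences $\mathbf z=(z_i)_i$ and $\boldsymbol\lambda_t=(\lambda_{i,t})_i$ belong to $\mathcal R$. For a multi-index $\gamma=(\gamma_1,\dots,\gamma_m)$ of nonnegative integers let $|\gamma|=\sum_t\gamma_t$ and $\boldsymbol\lambda^\gamma=\prod_t\boldsymbol\lambda_t^{\gamma_t}\in\mathcal R$, with terms $\lambda_i^\gamma$. The $z_i$ are distinct, so $\pi(\mathbf z)\ne0$ for every nonzero $\pi\in\mathbb K[z]$, and $\mathcal F$ contains the field of rational functions $\mathbb K(\mathbf z)$.

\section{The auxiliary polynomial}\label{sec:aux}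

We look for a polynomial $P(z,\Lambda,T)$, of degree at most $d$ in $z$, $D$ in $\Lambda$ and $\delta$ in $T$, such that $P(z,\Lambda,\Lambda f(z))$ vanishes to high order $N$ at $z=0$. By \eqref{eq:orbit}, $Q_i(T)=P(z_i,\lambda_i,T)$ then has a value of size about $|z_i|^N$ at $\xi$. In the example with $M=1$, $f=(\phi,1)^T$ and $\lambda^{(r)}=(1,t_{r-1})$, and the polynomials $Q_j$ come from $T-\Lambda_2-\Lambda_1\phi_d(z)$ with $\phi_d$ a truncation of $\phi$.

Count parameters. There are $(d+1)(\delta+1)\binom{D+m}m$ unknown coefficients, and $P(z,\Lambda,\Lambda f)$ has $\binom{D+\delta+m}m$ coefficients as a polynomial in $\Lambda$. For $D$ large compared with $\delta$ the binomial coefficients are nearly equal and we reach $N\approx(\delta+1)d$. When $d$ is in turn large compared with $D$, the points $z_i$ dominate the height of $Q_i$; for $\alpha=1/b$, clearing denominators costs a factor $|z_i|^{-d}$ and leaves an integer polynomial of height about $|z_i|^{-d}$ and value about $|z_i|^{\delta d}$, as required in Section~\ref{sec:example}.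

The difficulty is that $\mathbf z$ and the $\boldsymbol\lambda_t$ may satisfy algebraic relations (in the example $\boldsymbol\lambda_1=1$), so that $Q_i$ could be the zero polynomial for all $i$. We therefore use only monomials that are linearly independent in $\mathcal F$. This reduces the number of unknowns, and we reduce the number of conditions accordingly by using the same relations. No bound on the coefficients of $P$ is needed, because $P$ is fixed while $i\to\infty$.

\begin{proposition}\label{prop:aux}
Let $\delta\ge1$ and $0<\varepsilon<1$. There are $d\ge1$ and a nonzero $P\in\mathcal R[T]$ of degree at most $\delta$ such that, with $X_i=dL\kappa^i$ and $Q_i=P(i)$, for all large $i$ we have $Q_i\ne0$ and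
\[
\log|Q_i(\xi)|\le-(1-\varepsilon)(\delta+1)X_i,\qquad h(Q_i)\le d\,h(z_i)+\varepsilon X_i,\qquad\log\|Q_i\|\le\varepsilon X_i .
\]
\end{proposition}

\begin{proof}
\emph{Choice of $D$.} Let $W_D\subset\mathcal F$ be the $\mathbb K(\mathbf z)$-span of the $\boldsymbol\lambda^\gamma$ with $|\gamma|\le D$, and $\beta_D$ its dimension, so $1\le\beta_D\le\binom{D+m}m$. There is $D$ with $\beta_{D+\delta}\le(1+\frac\varepsilon2)\beta_D$; otherwise $\beta_{j\delta}\ge(1+\frac\varepsilon2)^j$ for all $j$, which contradicts the polynomial upper bound. Fix such a $D$, and sets $\Gamma,\Gamma'$ of multi-indices with $|\gamma|\le D$, respectively $|\gamma|\le D+\delta$, such that the corresponding monomials are bases of $W_D$ and $W_{D+\delta}$. For $|\gamma''|\le D+\delta$ write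
\begin{equation}\label{eq:rel}
\boldsymbol\lambda^{\gamma''}=\sum_{\gamma'\in\Gamma'}\sigma_{\gamma''\gamma'}(\mathbf z)\,\boldsymbol\lambda^{\gamma'},\qquad\sigma_{\gamma''\gamma'}\in\mathbb K(z),
\end{equation}
and let $\tau\ge0$ bound the pole orders of the $\sigma_{\gamma''\gamma'}$ at $0$.

\emph{Reduction to the basis.} For $0\le j\le\delta$ and $\gamma\in\Gamma$ expand
\[
\Bigl(\sum_t\Lambda_tf_t(z)\Bigr)^j\Lambda^\gamma=\sum_{|\gamma''|\le D+\delta}s_{j\gamma\gamma''}(z)\,\Lambda^{\gamma''},
\]
with $s_{j\gamma\gamma''}\in\mathbb K[[z]]$ convergent for $|z|<\varrho$, and put $\varphi_{j\gamma\gamma'}=\sum_{\gamma''}s_{j\gamma\gamma''}\sigma_{\gamma''\gamma'}$. These are Laurent series over $\mathbb K$ with pole order at most $\tau$, convergent in a punctured disk around $0$. Substituting $(z_i,\lambda_i)$ and using $\xi=\lambda_if(z_i)$ and the values of \eqref{eq:rel}, we get for large $i$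
\begin{equation}\label{eq:red}
\xi^j\lambda_i^\gamma=\sum_{\gamma'\in\Gamma'}\varphi_{j\gamma\gamma'}(z_i)\,\lambda_i^{\gamma'} .
\end{equation}

\emph{Linear algebra.} Let $d\ge1$. We seek $p_{j\gamma}\in\mathbb K[z]$ of degree at most $d$, not all zero, such that each $\Psi_{\gamma'}=\sum_{j,\gamma}p_{j\gamma}\varphi_{j\gamma\gamma'}$ is $O(z^N)$ at $0$. The coefficients of $z^{-\tau},\dots,z^{N-1}$ must vanish, which gives $(N+\tau)\beta_{D+\delta}$ homogeneous linear equations over $\mathbb K$ in $(d+1)(\delta+1)\beta_D$ unknowns. Let $N+\tau$ be the largest integer strictly less than $(d+1)(\delta+1)\beta_D/\beta_{D+\delta}$. Then a nonzero solution exists, and since $1/(1+\frac\varepsilon2)\ge1-\frac\varepsilon2$,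
\[
N\ge(1-\tfrac\varepsilon2)(\delta+1)d-1-\tau .
\]
Put $P=\sum_{j,\gamma}p_{j\gamma}(\mathbf z)\boldsymbol\lambda^\gamma T^j\in\mathcal R[T]$. The $\boldsymbol\lambda^\gamma$, $\gamma\in\Gamma$, are linearly independent over $\mathbb K(\mathbf z)$, so $P\ne0$, and $Q_i\ne0$ for large $i$ by \eqref{eq:zeros}.

\emph{Estimates.} Below, $O(1)$ may depend on $P$ but not on $i$. By \eqref{eq:red}, $Q_i(\xi)=\sum_{\gamma'}\Psi_{\gamma'}(z_i)\lambda_i^{\gamma'}$, and $|\Psi_{\gamma'}(z_i)|=O(|z_i|^N)$. The coefficients of $Q_i$ are the sums $\sum_\gamma p_{j\gamma}(z_i)\lambda_i^\gamma$, and $|p_{j\gamma}(z_i)|=O(1)$ because $|z_i|<1$. With \eqref{eq:orbit} and (H3) this gives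
\begin{align*}
\log|Q_i(\xi)|&\le-(1-\tfrac\varepsilon2)(\delta+1)X_i+\bigl((1+\tau)L+\nu c_1(D+\delta)\bigr)\kappa^i+O(1),\\
h(Q_i)&\le d\,h(z_i)+c_1D\kappa^i+O(1),\qquad\log\|Q_i\|\le\nu c_1D\kappa^i+O(1).
\end{align*}
The numbers $D,\tau,c_1,L,\nu$ do not depend on $d$. Choose $d$ with $\frac\varepsilon2dL>(1+\tau)L+\nu c_1(D+\delta)$; then the three inequalities hold for large $i$.
\end{proof}

The parameters $D$ and $d$ depend on $\delta$ in a way we do not control, but they affect only how large $i$, and later $H(p)$, must be. The ratio $X_{i+1}/X_i=\kappa$ does not depend on $\delta$, and this is why the final bounds are linear in $n$.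

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof1}

Let $\xi_0=\sum_na_nb^{-n}$, so that $\xi-\xi_0\in\mathbb Z$. Since $\xi$ is automatic and irrational, it is not an $A$-number, hence transcendental, and $w_n(\xi)\ge n$ by \eqref{eq:box}. Apart from ensuring $\mathbf a\ne0$, this is the only use of irrationality; it cannot be dropped, since rational numbers are $A$-numbers.

For the upper bound take $\mathbb K=\mathbb Q$, $\alpha=1/b$, a Mahler representation of $\xi_0$ (Proposition~\ref{prop:autorep}), a good prime (Proposition~\ref{prop:zsig}), and $\kappa=k^M$ from Lemma~\ref{lem:M}. All of this depends only on $\mathbf a$ and $b$.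

\begin{proposition}\label{prop:claim}
Let $n\ge1$, $0<\eta<1$ and $w=\kappa^2(2n-1+\eta)+2n-2+\eta$. Then $|p(\xi_0)|>H(p)^{-w}$ for every primitive irreducible $p\in\mathbb Z[T]$ of degree $n$ and sufficiently large height.
\end{proposition}

\begin{proof}
Let $\delta=2n-1$ and $\varepsilon=\eta/(4n\kappa^2)\le\eta/(16n)$, and take $d,P,Q_i,X_i$ from Proposition~\ref{prop:aux}. Here $z_i=b^{-k^{s+Mi}}$, so $h(z_i)=L\kappa^i$ by (H4) and $h(Q_i)\le(1+\varepsilon)X_i$. Let $\Delta_i$ be the least common denominator of the coefficients of $Q_i$ and $\tilde Q_i=\Delta_iQ_i\in\mathbb Z[T]$. By (H4), both $\log\Delta_i$ and $\log H(\tilde Q_i)$ are at most $h(Q_i)$. So for large $i$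
\begin{equation}\label{eq:Qtilde}
\log H(\tilde Q_i)\le(1+\varepsilon)X_i,\qquad\log|\tilde Q_i(\xi_0)|\le-\bigl(\delta-\varepsilon(\delta+2)\bigr)X_i .
\end{equation}

Suppose $|p(\xi_0)|\le H^{-w}$ with $H=H(p)$ large, and put $\mathfrak h=\log H$ and $x=(2n-1+\eta)\mathfrak h/n$. Let $i$ be the least index with $X_i\ge x$. It tends to infinity with $H$, and $X_{i-1}<x$ gives $X_{i+1}<\kappa^2x$. By Proposition~\ref{prop:coprime} with $J=1$, one of $\tilde Q_i,\tilde Q_{i+1}$ is coprime to $p$; call it $Q$ and let $X$ be the corresponding term, so that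
\[
(2n-1+\eta)\mathfrak h\le nX\le\kappa^2(2n-1+\eta)\mathfrak h .
\]
Then $\operatorname{Res}(p,Q)$ is a nonzero integer, and Lemma~\ref{lem:res} gives $1\le c(E_1+E_2)$ with $E_1=|p(\xi_0)|H^{\delta-1}H(Q)^n$, $E_2=|Q(\xi_0)|H^\delta H(Q)^{n-1}$ and $c$ depending only on $n$ and $\xi_0$. By \eqref{eq:Qtilde}, and since $\delta-n+1=n$ and $\delta+2+n-1=3n$,
\begin{align*}
\log E_2&\le-\bigl(\delta-\varepsilon(\delta+2)\bigr)X+\delta\mathfrak h+(n-1)(1+\varepsilon)X=-(1-3\varepsilon)nX+(2n-1)\mathfrak h\\
&\le-\eta\mathfrak h+3\varepsilon(2n-1+\eta)\mathfrak h\le-\eta\mathfrak h+6n\varepsilon\mathfrak h\le-\tfrac\eta2\mathfrak h .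
\end{align*}
Since $w-(\delta-1)=\kappa^2(2n-1+\eta)+\eta$,
\[
\log E_1\le-\bigl(\kappa^2(2n-1+\eta)+\eta\bigr)\mathfrak h+(1+\varepsilon)nX\le-\eta\mathfrak h+2n\kappa^2\varepsilon\mathfrak h=-\tfrac\eta2\mathfrak h .
\]
So $1\le2cH^{-\eta/2}$, which is false for large $H$.
\end{proof}

The exponent $w$ increases with $n$. Applying Proposition~\ref{prop:claim} to the degrees $1,\dots,n$, we see that the hypothesis of Lemma~\ref{lem:irred} holds for $\xi_0$ with $w=\kappa^2(2n-1+\eta)+2n-2+\eta$. Hence $w_n(\xi)\le w$, and $\eta\to0$ gives $w_n(\xi)\le\kappa^2(2n-1)+2n-2$. Dividing by $n$ we obtain $1\le w(\xi)\le2(\kappa^2+1)$, so $\xi$ is an $S$-number. This proves Theorem~\ref{thm:main}. \qed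

\section{Values of Mahler functions: proof of Theorem~\ref{thm:mahler}}\label{sec:proof2}

The meromorphic extension comes from $F(z)=A^0(z)\cdots A^0(z^{k^{r-1}})F(z^{k^r})$. Enlarging $\mathbb K$, we may assume $\alpha\in\mathbb K$. If $F=0$ then $\xi=0$, and $|P(0)|\ge1$ whenever $P(0)\ne0$; so we assume $F\ne0$. Three things have to be redone: the representation, because the matrices may have poles at the first points of the orbit; the good prime, because $\alpha$ is not the inverse of an integer; and the final estimate, because the resultant is now an element of $\mathbb K$.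

\begin{proposition}\label{prop:genrep}
The number $\xi=F_1(\alpha)$ has a Mahler representation.
\end{proposition}

\begin{proof}
Take $f,\Omega,A=\tilde A/u$ from Lemma~\ref{lem:basis}, let $f$ converge for $|z|<\varrho$, and choose $r_0$ with $|\rho_r|<\varrho$ and $u(\rho_r)\ne0$ for $r\ge r_0$. Put $k_0=k^{r_0}$. Iterating the equation for $f$ gives $F_1(z)=E(z)f(z^{k_0})$ with a row $E$ over $\mathbb K(z)$, as meromorphic functions in the disk $|z|^{k_0}<\varrho$, which contains $\alpha$. The row $E$ may have a pole at $\alpha$ although $F_1$ does not. Let $N_1\ge0$ be such that $E_1(z)=(z-\alpha)^{N_1}E(z)$ is regular at $\alpha$. As $F_1$ is regular at $\alpha$, the coefficient of $(z-\alpha)^{N_1}$ in the Taylor expansion of $(z-\alpha)^{N_1}F_1$ is $\xi$: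
\[
\xi=\frac1{N_1!}\Bigl(\frac d{dz}\Bigr)^{N_1}\bigl[E_1(z)f(z^{k_0})\bigr]_{z=\alpha}.
\]
Let $\vartheta=z\,d/dz$. Then $\vartheta[\psi(z^a)]=a(\vartheta\psi)(z^a)$ for every series $\psi$, and $d/dz=z^{-1}\vartheta$, so $(d/dz)^j$ is a combination of $1,\vartheta,\dots,\vartheta^j$ with coefficients in $\mathbb Z[z^{-1}]$. Hence $\xi$ is a $\mathbb K$-linear combination of the entries of $(\vartheta^jf)(\rho_{r_0})$, $0\le j\le N_1$. By Leibniz's rule,
\[
\vartheta^jf(z)=\sum_{a=0}^j\binom ja k^a\,(\vartheta^{j-a}A)(z)\,(\vartheta^af)(z^k).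
\]
So the column $(f,\vartheta f,\dots,\vartheta^{N_1}f)$, convergent for $|z|<\varrho$, satisfies a system whose matrix is block triangular with the invertible diagonal blocks $k^jA$ and has denominator $u^{N_1+1}$. This column, this matrix and $r_0$ form a Mahler representation of $\xi$. (Definition~\ref{def:rep} does not ask for linear independence.)
\end{proof}

Fix such a representation, with the notation of Definition~\ref{def:rep}. Recall that for a number field $\mathbb K'$ and a finite set $\mathcal S'$ of places containing the archimedean ones, $x\in\mathbb K'$ is $\mathcal S'$-integral if $|x|_v\le1$, and an $\mathcal S'$-unit if $|x|_v=1$, for all $v\notin\mathcal S'$. The equation $x+y=1$ has only finitely many solutions in $\mathcal S'$-units (Siegel--Mahler--Lang).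

\begin{proposition}\label{prop:gengood}
A good prime exists.
\end{proposition}

\begin{proof}
Fix $q\nmid k$ and $R$ as in \eqref{eq:R}. We claim that infinitely many primes $\mathfrak l$ of $\mathbb K$ have the property that $\Phi_q(\rho_s)$ has positive valuation at $\mathfrak l$ for some $s\ge r_0$. Suppose there are finitely many. Let $\mathcal S$ consist of these primes, the primes at which $\alpha$ is not a unit, and the archimedean places. For $s\ge r_0$, $\rho_s$ is an $\mathcal S$-unit, and $\Phi_q(\rho_s)$, which is nonzero because $|\rho_s|<1$, is $\mathcal S$-integral without positive valuation outside $\mathcal S$, hence an $\mathcal S$-unit. Let $\zeta$ be a primitive $q$-th root of unity, $\mathbb K'=\mathbb K(\zeta)$, and $\mathcal S'$ the set of places above $\mathcal S$. The factors of $\Phi_q(\rho_s)=\prod_{j=1}^{q-1}(\rho_s-\zeta^j)$ are $\mathcal S'$-integral and their product is an $\mathcal S'$-unit, so each is an $\mathcal S'$-unit. Then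
\[
\frac{\rho_s}\zeta+\frac{\zeta-\rho_s}\zeta=1
\]
gives infinitely many solutions of the unit equation, since the $\rho_s$ are distinct. This contradiction proves the claim.

Only finitely many primes are ramified, or divide $2kqR$, or are such that $\alpha$ is not a unit. Choose $\mathfrak l$ and $s$ as in the claim with $\mathfrak l$ outside this set. Then (G1) holds. The residue $x$ of $\rho_s$ satisfies $\Phi_q(x)=0$, so $x^q=1$, and $x\ne1$ because $\Phi_q(1)=q$ is not divisible by $\mathfrak l$. This is (G2), and (G3) follows from Lemma~\ref{lem:G3}.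
\end{proof}

Sections~\ref{sec:padic}--\ref{sec:aux} now apply, and provide $\kappa$, $z_i$, $L$. Put
\[
\mu=\frac{\nu h(\alpha)}{\log(1/|\alpha|)},\qquad J=\lfloor3\mu\nu^2\rfloor,\qquad C=3(\nu+1)\mu\,(1+3\kappa^{J+1}).
\]
By (H2), $\mu\ge1$, and by (H1), $\nu h(z_i)=\mu L\kappa^i$. The number $\mu$ compares the arithmetic cost of $z_i$ with its smallness; it equals $1$ for $\mathbb K=\mathbb Q$, $\alpha=1/b$. The lower bound for the resultant will cost about $\mu nX_i$, and the gain $(\delta+1)X_i$ must exceed this by a fixed factor, so we take $\delta$ about $2\mu n$.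

\begin{proposition}\label{prop:claim2}
Let $n\ge1$. Then $|p(\xi)|>H(p)^{-Cn}$ for every primitive irreducible $p\in\mathbb Z[T]$ of degree $n$ and sufficiently large height.
\end{proposition}

\begin{proof}
Let $\delta=\lceil2\mu n\rceil$, so $2\mu n\le\delta\le3\mu n$, and $w=(\nu+1)\delta(1+3\kappa^{J+1})\le Cn$. Proposition~\ref{prop:aux} with $\varepsilon=1/(12\nu)$ gives $P,Q_i,X_i$ with, for large $i$,
\begin{equation}\label{eq:Qgen}
\log|Q_i(\xi)|\le-\tfrac{11}6\mu nX_i,\qquad\nu h(Q_i)\le\mu X_i+\tfrac1{12}X_i\le\tfrac{13}{12}\mu X_i,\qquad\log\|Q_i\|\le\tfrac1{12}\mu X_i .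
\end{equation}
Suppose $|p(\xi)|\le H^{-w}$ with $H=H(p)$ large; put $\mathfrak h=\log H$ and $x=2(\nu+1)\delta\mathfrak h/(\mu n)$. If $i$ is the least index with $X_i\ge x$, then $i$ is large and $X_i,\dots,X_{i+J}$ lie in $[x,\kappa^{J+1}x]$. Since $\nu\lfloor\nu\delta/n\rfloor$ is an integer at most $3\mu\nu^2$, it is at most $J$, and Proposition~\ref{prop:coprime} gives $Q$ among $Q_i,\dots,Q_{i+J}$ coprime to $p$. For the corresponding term $X$,
\begin{equation}\label{eq:range}
2(\nu+1)\delta\mathfrak h\le\mu nX\le2\kappa^{J+1}(\nu+1)\delta\mathfrak h .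
\end{equation}
The resultant $\operatorname{Res}(p,Q)$ is a nonzero element of $\mathbb K$, and it is a polynomial with integer coefficients of degree $\deg Q\le\delta$ in the coefficients of $p$ and of degree $n$ in those of $Q$. By (H3) and (H4) its height is at most $nh(Q)+\delta\mathfrak h+O(1)$, where $O(1)$ does not depend on $p$ or $i$. By (H2) and \eqref{eq:Qgen} on the left, and Lemma~\ref{lem:res} and \eqref{eq:Qgen} on the right,
\[
-\tfrac{13}{12}\mu nX-\nu\delta\mathfrak h-O(1)\le\log|\operatorname{Res}(p,Q)|\le\max\{-w\mathfrak h,\,-\tfrac{11}6\mu nX\}+\delta\mathfrak h+\tfrac1{12}\mu nX+O(1),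
\]
that is, $\min\{w\mathfrak h,\frac{11}6\mu nX\}\le\frac76\mu nX+(\nu+1)\delta\mathfrak h+O(1)$. If the minimum is the second term, then $\frac23\mu nX\le(\nu+1)\delta\mathfrak h+O(1)$, whereas the left side is at least $\frac43(\nu+1)\delta\mathfrak h$ by \eqref{eq:range}. If it is the first term, then $w\mathfrak h\le(\nu+1)\delta(1+\frac73\kappa^{J+1})\mathfrak h+O(1)$ by \eqref{eq:range}, whereas $w=(\nu+1)\delta(1+3\kappa^{J+1})$. Both are impossible for large $\mathfrak h$. So $|p(\xi)|>H^{-w}\ge H^{-Cn}$.
\end{proof}

The constant $C$ does not depend on $n$. Proposition~\ref{prop:claim2} for the degrees $1,\dots,n$ and Lemma~\ref{lem:irred} give $w_n(\xi)\le Cn$ for all $n\ge1$. If $\xi$ is real and transcendental, then $w(\xi)>0$ by Wirsing's theorem and $w(\xi)\le C$, so $\xi$ is an $S$-number. This proves Theorem~\ref{thm:mahler}. \qed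

\begin{thebibliography}{9}

\bibitem{AC}
B.~Adamczewski and J.~Cassaigne, \emph{Diophantine properties of real numbers generated by finite automata}, arXiv:math/0601604 (2006).

\bibitem{AS}
Allouche and Shallit, \emph{Automatic Sequences}.

\end{thebibliography}
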